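# Minimum degree and large monochromatic components in $r$-colored bipartite graphs

## 1. A degree condition that does not force $\frac{m+n}{r}$ vertices

Throughout, an $(X,Y)$-bipartite graph is a bipartite graph with parts $X,Y$; we write $|X|=m$, $|Y|=n$. The number $\delta(X,Y)=\min_{v\in X}\deg_G(v)$ is the minimum degree from $X$ to $Y$, and $\delta(Y,X)=\min_{v\in Y}\deg_G(v)$ is the minimum degree from $Y$ to $X$. An $r$-edge-coloring is any assignment of $r$ colors to the edges (not necessarily proper), and a monochromatic component is a connected component of the graph formed by the edges of one color.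

**Theorem 1.** For every $r\ge 3$ there are infinitely many $(X,Y)$-bipartite graphs $G$, $|X|=m$, $|Y|=n$, with
$$\delta(X,Y)\ge\Big(1-\frac1{2r-1}\Big)n,\qquad \delta(Y,X)\ge\Big(1-\frac1{2r-1}\Big)m ,$$
and with an $r$-edge-coloring in which every monochromatic component has fewer than $\frac{m+n}{r}$ vertices.

What this answers is a question from Louis DeBiasio, Robert A. Krueger, Gábor N. Sárközy, "Large monochromatic components in multicolored bipartite graphs", arXiv:1806.05271 (2018). A theorem of Gyárfás says that in every $r$-edge-coloring of the complete bipartite graph $K_{m,n}$ some monochromatic component has at least $\frac{m+n}{r}$ vertices. One asks whether completeness can be relaxed to a minimum degree condition. Prove or disprove, for $r\ge3$: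

> $(S_r)$ If $\delta(X,Y)>\big(1-\frac1{r+1}\big)n$ and $\delta(Y,X)>\big(1-\frac1{r+1}\big)m$, then every $r$-edge-coloring of $G$ has a monochromatic component on at least $\frac{m+n}{r}$ vertices.

For $r=2$ the corresponding statement, with $\delta(X,Y)>\frac23n$ and $\delta(Y,X)>\frac23m$, is known to hold. For $r\ge3$ we have $2r-1>r+1$, so the graphs in Theorem 1 satisfy both strict hypotheses of $(S_r)$ and violate its conclusion: **Theorem 1 disproves $(S_r)$ for every $r\ge3$.** For $r=2$ the numbers $2r-1$ and $r+1$ are both $3$, so there is no conflict with the known result.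

We shall also prove three companions.

**Theorem 2.** Let $r\ge3$ and $\varepsilon>0$. Under the hypotheses of $(S_r)$ one cannot guarantee a monochromatic component on $\big(\frac{2r}{(r+1)(2r-1)}+\varepsilon\big)(m+n)$ vertices.

Here $\frac{2r}{(r+1)(2r-1)}<\frac1r$ for $r\ge2$, since $(r+1)(2r-1)-2r^2=r-1>0$.

**Theorem 3.** Let $r\ge12$ and $d=\lfloor r/4\rfloor-1$. Theorem 1 holds with $2r-1$ replaced by $4d^2-2\ge\frac{(r-7)^2}4-2$. So if "$1-\frac1{r+1}$" in $(S_r)$ is replaced by "$1-\gamma$", the statement fails for all $\gamma>\frac1{4d^2-2}=\frac{4+o(1)}{r^2}$.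

**Proposition 4.** If $G$ has at least $(1-\gamma)mn$ edges, every $r$-edge-coloring of $G$ has a monochromatic component on at least $(1-\gamma)\frac{m+n}r$ vertices. In particular the hypotheses of $(S_r)$ give a component on more than $\frac{m+n}{r+1}$ vertices. This last claim fails if both strict degree inequalities are replaced by "$\ge$".

Note that $\frac{2r}{(r+1)(2r-1)}=\frac1{r+1}\big(1+\frac1{2r-1}\big)$. So Proposition 4 and Theorem 2 enclose the guaranteed fraction of $m+n$ between $\frac1{r+1}$ and $\frac1{r+1}\big(1+\frac1{2r-1}\big)$; for $r=3$, between $0.25$ and $0.3$.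

All the graphs constructed for Theorems 1–3 have $m$ much larger than $n$, which the question allows. The balanced case $m=n$ and the exact threshold for $\gamma$ are not settled here.

## 2. Averaging over edges, and the coloring that sits exactly on the threshold

Two colorings to do by hand. First, the complete graph. Let $r$ divide $m$ and $n$, split $X,Y$ evenly into $X_i,Y_i$ with $i\in\mathbb Z_r$, and color all $X_i$–$Y_{i+c}$ edges with color $c\in\mathbb Z_r$. The components of color $c$ are the sets $X_i\cup Y_{i+c}$, each of exactly $\frac{m+n}r$ vertices. So the bound of Gyárfás cannot be improved for such $m,n$.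

Second, use $r+1$ parts and delete one "color". Let $r+1$ divide $m$ and $n$, split $X,Y$ evenly into $X_i,Y_i$ with $i\in\mathbb Z_{r+1}$, and color all $X_i$–$Y_{i+c}$ edges with color $c\in\{1,\dots,r\}$; there are no $X_i$–$Y_i$ edges. Both minimum degrees equal $1-\frac1{r+1}$ times the size of the other side, and every component $X_i\cup Y_{i+c}$ has exactly $\frac{m+n}{r+1}$ vertices. This explains the number $1-\frac1{r+1}$ in $(S_r)$, and it proves the last claim of Proposition 4.

The first approach to *proving* $(S_r)$ is to pick a random edge and compute the expected size of its monochromatic component. We recall the form of Cauchy–Schwarz that is needed: for $\beta_j>0$, $\sum_j\frac{\epsilon_j^2}{\beta_j}\ge\frac{(\sum_j\epsilon_j)^2}{\sum_j\beta_j}$.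

**Proof of Proposition 4.** If $\gamma\ge1$ the claimed bound is at most $0$ and there is nothing to prove, so let $\gamma<1$. Let $E_i$ be the number of edges of color $i$, and $E=\sum_iE_i\ge(1-\gamma)mn>0$.

**Step 1: one color.** The aim is to bound from below the sum, over edges of color $i$, of the order of the edge's component. List the components of color $i$ that contain edges; let the $j$-th have $\alpha_j$ vertices in $X$, $\beta_j$ in $Y$, and $\epsilon_j$ edges. Then $\epsilon_j\le\alpha_j\beta_j$, so $\alpha_j\ge\epsilon_j/\beta_j$, and $\sum_j\beta_j\le n$. Hence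
$$\sum_j\epsilon_j\alpha_j\ \ge\ \sum_j\frac{\epsilon_j^2}{\beta_j}\ \ge\ \frac{\big(\sum_j\epsilon_j\big)^2}{\sum_j\beta_j}\ \ge\ \frac{E_i^2}{n}.$$
Exchanging the two sides gives $\sum_j\epsilon_j\beta_j\ge\frac{E_i^2}m$. (If color $i$ has no edges, both sides are $0$.) Therefore $\sum_j\epsilon_j(\alpha_j+\beta_j)\ge\big(\frac1m+\frac1n\big)E_i^2$.

**Step 2: all colors.** Summing over $i$, and using $\sum_iE_i^2\ge\frac{E^2}r$, the sum over all edges of the order of the edge's monochromatic component is at least $\frac{m+n}{mn}\cdot\frac{E^2}r$. Dividing by the number $E$ of edges, some edge lies in a component with at least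
$$\frac{E}{mn}\cdot\frac{m+n}r\ \ge\ (1-\gamma)\frac{m+n}r$$
vertices.

**Step 3: the hypotheses of $(S_r)$.** They give $E\ge m\,\delta(X,Y)>\frac r{r+1}mn$, so the bound of Step 2 exceeds $\frac r{r+1}\cdot\frac{m+n}r=\frac{m+n}{r+1}$. The failure with "$\ge$" is the second coloring above. $\blacksquare$

With $\gamma=0$ this is the bound for $K_{m,n}$. With missing edges the average drops by the factor $\frac{E}{mn}$, and that factor is exactly what turns $\frac{m+n}r$ into $\frac{m+n}{r+1}$. To prove $(S_r)$ one would have to recover it. Already three colors show that one cannot.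

## 3. A counterexample with three colors, checked by hand

Let $X=E\cup P_3\cup P_4\cup P_5\cup P_6\cup P_7$ (disjoint) with $|E|=25$ and $|P_i|=20$, so $m=125$. Let $Y=\{y_3,y_4,y_5,y_6,y_E\}$, so $n=5$. Each $y$ is joined completely, in the stated color, to the listed sets, and to nothing else:

| | red | green | blue | misses |
|---|---|---|---|---|
| $y_3$ | $E$ | $P_6,P_7$ | $P_4,P_5$ | $P_3$ |
| $y_4$ | $P_5,P_6$ | $E$ | $P_3,P_7$ | $P_4$ |
| $y_5$ | $P_3,P_4$ | $P_6,P_7$ | $E$ | $P_5$ |
| $y_6$ | $E$ | $P_4,P_5$ | $P_3,P_7$ | $P_6$ |
| $y_E$ | $P_3,P_4$ | $P_6,P_7$ | $P_5$ | $E$ |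

*Degrees.* Each of $E,P_3,P_4,P_5,P_6$ is missed by exactly one $y$, and $P_7$ by none. So every $x\in X$ has degree at least $4>\frac34\cdot5$. Every $y$ misses at most $25$ vertices, so it has degree at least $100>\frac34\cdot125=93.75$.

*Components that contain edges*, with their orders:

- Red: $E\cup\{y_3,y_6\}$ (27), $P_5\cup P_6\cup\{y_4\}$ (41), $P_3\cup P_4\cup\{y_5,y_E\}$ (42).
- Green: $P_6\cup P_7\cup\{y_3,y_5,y_E\}$ (43), $E\cup\{y_4\}$ (26), $P_4\cup P_5\cup\{y_6\}$ (41).
- Blue: $P_4\cup P_5\cup\{y_3,y_E\}$ (42), $P_3\cup P_7\cup\{y_4,y_6\}$ (42), $E\cup\{y_5\}$ (26).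

The largest has $43<\frac{130}3=\frac{m+n}3$ vertices. So $(S_3)$ is false.

Look at the structure: within each color, the sets that appear ($E$ and two pairs) are pairwise disjoint, and each $y$ picks one of them per color. The big side $X$ carries almost all the weight. The next section makes this a general device.

## 4. Weighted templates and their blow-ups

**Definition (template).** A template with $r$ colors consists of finite nonempty sets $F,\mathcal G$; a probability distribution $\mu$ on $F$ with positive rational values; for each color $c$ a family $\mathcal A_c$ of pairwise disjoint nonempty subsets of $F$, called *classes*; and, for each $g\in\mathcal G$ and each color $c$, a chosen class $A_c(g)\in\mathcal A_c$. We say that $g$ *misses* $f\in F$ if $f\notin\bigcup_cA_c(g)$.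

*Example.* Let $F=\mathcal G=\mathbb Z_{r+1}$ with $\mu$ uniform, colors $c\in\{1,\dots,r\}$, all families $\mathcal A_c=\{\{f\}:f\in F\}$, and $A_c(g)=\{g-c\}$. Then $g$ misses exactly the point $g$. This is the second coloring of Section 2 in template form.

**Lemma A.** Suppose a template with $r$ colors satisfies

1. $\mu(A)\le\lambda<\frac1r$ for every class $A$;
2. every $g$ misses a subset of $F$ of $\mu$-measure at most $\gamma_1$;
3. every $f$ is missed by at most $\gamma_2|\mathcal G|$ elements of $\mathcal G$.

Let $L$ be a common denominator of the values of $\mu$. Then for every $n$ divisible by $|\mathcal G|$ and every sufficiently large $m$ divisible by $L$ there are an $(X,Y)$-bipartite graph with $|X|=m$, $|Y|=n$, $\delta(Y,X)\ge(1-\gamma_1)m$, $\delta(X,Y)\ge(1-\gamma_2)n$, and an $r$-edge-coloring all of whose monochromatic components have at most $\lambda m+n<\frac{m+n}r$ vertices.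

**Proof.**

**Step 1: build the graph.** Partition $X$ into sets $X_f$ ($f\in F$) with $|X_f|=\mu(f)m$, which are integers because $L\mid m$. Partition $Y$ into sets $Y_g$ ($g\in\mathcal G$) with $|Y_g|=n/|\mathcal G|$. Join $x\in X_f$ to $y\in Y_g$ if and only if $g$ does not miss $f$, and color $xy$ with the least color $c$ such that $f\in A_c(g)$.

**Step 2: degrees.** A vertex $y\in Y_g$ is non-adjacent exactly to the $X_f$ with $f$ missed by $g$; these have total size at most $\gamma_1m$. A vertex $x\in X_f$ is non-adjacent exactly to the $Y_g$ with $g$ missing $f$; there are at most $\gamma_2|\mathcal G|$ such $g$, so at most $\gamma_2n$ vertices.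

**Step 3: trap each component.** For a color $c$ and a class $A\in\mathcal A_c$ put
$$V_A=\bigcup_{f\in A}X_f\ \cup\bigcup_{g:\,A_c(g)=A}Y_g .$$
For fixed $c$ the sets $V_A$ are pairwise disjoint: on the $X$ side because the classes in $\mathcal A_c$ are pairwise disjoint, on the $Y$ side because each $g$ chooses one class in color $c$. If $xy$ has color $c$, with $x\in X_f$ and $y\in Y_g$, then $f\in A_c(g)$, so both ends lie in $V_A$ with $A=A_c(g)$. Hence each component of color $c$ is a single vertex or is contained in some $V_A$. And $|V_A|\le\mu(A)m+n\le\lambda m+n$.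

**Step 4: compare with $\frac{m+n}r$.** The inequality $\lambda m+n<\frac{m+n}r$ is equivalent to $\big(\frac1r-\lambda\big)m>\big(1-\frac1r\big)n$. As $\lambda<\frac1r$, it holds for all large $m$. $\square$

Step 4 is where $m\gg n$ is used: the $Y$ part of $V_A$ is bounded crudely by $n$.

We now need templates with $\gamma_1,\gamma_2<\frac1{r+1}$. Condition 1 imposes a cost: the $r$ classes chosen by $g$ have total measure at most $r\lambda<1$, so *every $g$ misses at least one point*. To get small $\gamma_2$ the missed points must therefore be spread over many points of $F$: the number of pairs ($g$, missed point) is at least $|\mathcal G|$ and at most $\gamma_2|\mathcal G|\,|F|$, so $|F|\ge1/\gamma_2$.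

Singleton classes are not enough, whatever the weights. With singletons, each $g$ covers at most $r$ points, so it misses at least $|F|-r$ points, and $|F|\ge r+1$ because some point is missed. Counting pairs gives $(|F|-r)|\mathcal G|\le\gamma_2|F||\mathcal G|$, so $\gamma_2\ge1-\frac r{|F|}\ge\frac1{r+1}$. So we try classes with two points.

## 5. Pairs on $\mathbb Z_{2r+1}$: idle colors block too many windows

The natural attempt with pairs: let $F=\mathbb Z_N$ with $N=2r+1$ and $\mu$ uniform. A pair has measure $\frac2{2r+1}<\frac1r$, and $r$ disjoint pairs cover all points but one. Let $Q_k=\{2k,2k+1\}$ for $k\in\mathbb Z_N$. The $r$ pairs of the *window* $J_j=\{j,j+1,\dots,j+r-1\}$ cover the $2r$ consecutive residues $2j,\dots,2j+2r-1$, that is, everything except $2j-1$. Different windows miss different points, since $2$ is invertible mod $N$. So we want an element $g$ for each of many windows, which takes the pairs of the window, one per color.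

Each color needs a family of pairwise disjoint pairs. Since any $r$ consecutive $Q_k$ are disjoint, let color $c$ own the $Q_k$ with $k\in I_c=\{s_c,\dots,s_c+r-1\}$, with distinct starts $s_c$ for the $r$ colors.

To serve the window $J_j$ we need all $r$ colors, so every $I_c$ must meet $J_j$. But two intervals of length $r$ in a cycle of length $2r+1$ are disjoint exactly when $s_c-j\in\{r,r+1\}$. We then call color $c$ *idle* for $J_j$: it owns nothing there. So the windows with $j\in S\cup(S-1)$ are blocked, where $S=\{s_c-r\}$ has $r$ elements. A nonempty proper subset $S$ of a cycle is not mapped into itself by the shift by $-1$, so $|S\cup(S-1)|\ge r+1$, and at most $2r+1-(r+1)=r$ windows survive. Elements of $\mathcal G$ that serve these windows miss at most $r$ different points in all, so some point is missed by at least $\frac1r|\mathcal G|$ of them. This forces $\gamma_2\ge\frac1r$, which is worse than $\frac1{r+1}$.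

For instance, with $r=3$ and starts $0,1,2$ in $\mathbb Z_7$, the blocked windows are $j=3,4,5,6$, and only $j=0,1,2$ remain.

The obstruction is one idle color at a time. The remedy is to give every color one more class, a single extra point $\{e\}$, which an idle color may choose. One color then takes $\{e\}$, the other $r-1$ colors must cover all but one point of the cycle with pairs, and so the cycle shrinks to length $2(r-1)+1=2r-1$. This has two consequences.

First, uniform weights would now be too heavy. If $\mu(e)=w$ and the $2r-1$ cycle points share the rest equally, a pair weighs $\frac{2(1-w)}{2r-1}$, and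
$$\frac{2(1-w)}{2r-1}<\frac1r\iff w>\frac1{2r}. \tag{1}$$
So $e$ has to be heavy, but $w<\frac1{r+1}$ still leaves room, since $2r>r+1$.

Second, a window is now blocked only if *two* colors are idle for it. We shall see that this requires two starts that differ by $1$. So we place the starts two apart, at $0,2,4,\dots,2r-2$ in $\mathbb Z_{2r-1}$; the only neighboring starts are then $2r-2$ and $0$, and only one window is lost.

One thing remains: when no color is idle among those we use, can the pairs of the window be distributed one per color? The intervals $I_c$ cut the window in initial or final segments, and this makes the matching explicit.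

**Lemma B.** Let $K=\{\kappa_1<\dots<\kappa_s\}$ and let $\Gamma=\Gamma_1\sqcup\Gamma_2$ be a set of $s$ colors. For each $c\in\Gamma_1$ let $T_c$ be a nonempty initial segment of $K$, with distinct lengths for distinct $c\in\Gamma_1$. For each $c\in\Gamma_2$ let $T_c$ be a nonempty final segment, with distinct lengths for distinct $c\in\Gamma_2$. Then there is a bijection $\varphi:K\to\Gamma$ with $\kappa\in T_{\varphi(\kappa)}$ for all $\kappa$.

**Proof.** List $\Gamma_1$ by increasing length as $c_1,\dots,c_\alpha$. The lengths are distinct positive integers, so $T_{c_i}$ has length at least $i$, hence contains $\kappa_i$; put $\varphi(\kappa_i)=c_i$. List $\Gamma_2$ by increasing length as $c'_1,\dots,c'_\beta$. Again $T_{c'_i}$ has length at least $i$, hence contains $\kappa_{s+1-i}$; put $\varphi(\kappa_{s+1-i})=c'_i$. Since $\alpha+\beta=s$, the first rule uses $\kappa_1,\dots,\kappa_\alpha$ and the second uses $\kappa_{\alpha+1},\dots,\kappa_s$, so $\varphi$ is a well-defined bijection. $\square$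

## 6. Pairs on $\mathbb Z_{2r-1}$ plus a heavy point: proof of Theorem 1

Let $r\ge3$, $N=2r-1$, $F=\{e\}\cup\mathbb Z_N$, and $Q_k=\{2k,2k+1\}\subset\mathbb Z_N$ for $k\in\mathbb Z_N$.

**Step 1: what consecutive pairs cover.** The sets $Q_k,\dots,Q_{k+r-2}$ are pairwise disjoint and cover the $2r-2=N-1$ consecutive residues $2k,\dots,2k+2r-3$, that is, everything except $2k+2r-2\equiv2k-1$. The $r$ sets $Q_k,\dots,Q_{k+r-1}$ run through $2r>N$ consecutive residues, so they cover $\mathbb Z_N$.

**Step 2: colors and classes.** The colors are $c=0,1,\dots,r-1$. Let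
$$I_c=\{2c,2c+1,\dots,2c+r-2\}\subset\mathbb Z_N,\qquad \mathcal A_c=\{\{e\}\}\cup\{Q_k:k\in I_c\}.$$
By Step 1 the classes of $\mathcal A_c$ are pairwise disjoint.

**Step 3: how $I_c$ meets a window of length $r-1$.** For $j\in\mathbb Z_N$ let $J_j=\{j,j+1,\dots,j+r-2\}$, where $j+i$ has *position* $i$. Let $o\in\{0,\dots,2r-2\}$ be the residue of $2c-j$ mod $N$. Distinct colors have distinct $o$, because $N$ is odd and the colors are distinct mod $N$. In positions, $I_c$ is $\{o,o+1,\dots,o+r-2\}$ mod $N$, and $J_j$ is $\{0,\dots,r-2\}$.

- If $0\le o\le r-2$: there is no wrap-around, as $o+r-2\le2r-4<N$, and $o+r-2\ge r-2$. So $I_c\cap J_j$ is the final segment of $J_j$ of length $r-1-o\ge1$.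
- If $o=r-1$ or $o=r$: the positions of $I_c$ are $r-1,\dots,2r-3$ or $r,\dots,2r-2$, and $I_c\cap J_j=\emptyset$.
- If $o=r+i$ with $1\le i\le r-2$: the positions are $r+i,\dots,2r-2$ and then, after wrap-around, $0,\dots,i-1$. So $I_c\cap J_j$ is the initial segment of length $i$.

Colors of the first kind have distinct lengths, and so do colors of the third kind, because their $o$ are distinct.

**Step 4: if $j\ne r-1$, at most one color is idle.** Each of the values $o=r-1$ and $o=r$ occurs for at most one color. Suppose both occur, $o=r-1$ for $c$ and $o=r$ for $c'$. Then $2(c'-c)\equiv1\equiv2r\pmod N$, so $c'-c\equiv r\pmod N$. Since $|c'-c|\le r-1$, this forces $c'-c=r-N=-(r-1)$, so $c=r-1$ and $c'=0$. Then $j\equiv2c-(r-1)=r-1$.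

**Step 5: the elements $g_j$, $j\in\mathbb Z_N\setminus\{r-1\}$.** We serve the window $J_j$. By Step 4 at least $r-1$ colors have $I_c\cap J_j\ne\emptyset$; choose $r-1$ of them. Order $J_j$ by position. By Step 3, Lemma B applies with $K=J_j$, $s=r-1$, $T_c=I_c\cap J_j$, and yields a bijection $\varphi$ from $J_j$ to the chosen colors with $k\in I_{\varphi(k)}$. Let $g_j$ choose $Q_k$ in color $\varphi(k)$ for $k\in J_j$; this is a class of that color. In the one remaining color let it choose $\{e\}$. By Step 1, $g_j$ misses exactly the point $2j-1$.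

**Step 6: the element $g_e$, which misses $e$.** The purpose is a further element whose missed point is new. Here all $r$ colors take pairs. Let $K=\{r,r+1,\dots,2r-1\}\subset\mathbb Z_N$, with $r+i$ in position $i$, $0\le i\le r-1$, and let $o\in\{0,\dots,2r-2\}$ be the residue of $2c-r$. Again distinct colors have distinct $o$, and $I_c$ occupies positions $o,\dots,o+r-2$ mod $N$.

- The value $o=r$ does not occur: it would mean $2c\equiv2r$, so $c\equiv r\pmod N$, impossible for $0\le c\le r-1$.
- If $o=0$, then $I_c\cap K$ is the initial segment of $K$ of length $r-1$.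
- If $1\le o\le r-1$, then $r-1\le o+r-2\le2r-3<N$, so $I_c\cap K$ is the final segment of length $r-o\ge1$.
- If $o=r+i$ with $1\le i\le r-2$, the positions are $r+i,\dots,2r-2$ and $0,\dots,i-1$, so $I_c\cap K$ is the initial segment of length $i$.

The initial segments have distinct lengths ($r-1$ for $o=0$, and $i\le r-2$ for $o=r+i$), and so do the final ones. Lemma B with all $r$ colors gives a bijection $\varphi$ from $K$ to the colors with $k\in I_{\varphi(k)}$. Let $g_e$ choose $Q_k$ in color $\varphi(k)$ for $k\in K$. By Step 1 it covers $\mathbb Z_N$, so it misses exactly $e$.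

**Step 7: condition 3 of Lemma A.** Let $\mathcal G=\{g_j:j\ne r-1\}\cup\{g_e\}$, so $|\mathcal G|=(2r-2)+1=2r-1$. The points $2j-1$ are distinct for distinct $j$, as $2$ is invertible mod $N$, and $e$ is missed only by $g_e$. So every $f\in F$ is missed by at most one element, and we may take $\gamma_2=\frac1{2r-1}$.

**Step 8: weights, and conditions 1 and 2.** Put
$$\mu(e)=\frac1{2r-1},\qquad \mu(i)=q:=\frac{2r-2}{(2r-1)^2}\quad(i\in\mathbb Z_N).$$
The total is $\frac1{2r-1}+\frac{2r-2}{2r-1}=1$. Each $g$ misses one point, of measure $q<\frac1{2r-1}$ or $\mu(e)=\frac1{2r-1}$, so $\gamma_1=\frac1{2r-1}$. A class has measure $\frac1{2r-1}<\frac1r$ or $2q=\frac{4(r-1)}{(2r-1)^2}$. The latter is less than $\frac1r$ because $4r^2-4r<(2r-1)^2$. So condition 1 holds with $\lambda$ the larger of the two. Lemma A, with its infinitely many admissible $(m,n)$, gives Theorem 1. $\blacksquare$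

*The role of $g_e$.* Without it, $|\mathcal G|=2r-2$ and $\gamma_2=\frac1{2r-2}$. This is below $\frac1{r+1}$ for $r\ge4$, but for $r=3$ it equals $\frac14$, and the strict inequality would just be missed.

*The table of Section 3, derived.* Take $r=3$, $N=5$, so
$$Q_0=\{0,1\},\quad Q_1=\{2,3\},\quad Q_2=\{4,0\},\quad Q_3=\{1,2\},\quad Q_4=\{3,4\},$$
and $I_0=\{0,1\}$, $I_1=\{2,3\}$, $I_2=\{4,0\}$. Rename the points $4,0,1,2,3$ as $P_3,P_4,P_5,P_6,P_7$ and the colors $0,1,2$ as green, red, blue. The excluded window is $j=2$, which would miss the point $3$, that is, $P_7$. For $j=0$ the residues $2c-j$ are $0,2,4$. So color $0$ has final segment of length $2$, color $1$ is idle, and color $2$ has initial segment of length $1$. Lemma B gives $Q_0$ to color $2$ and $Q_1$ to color $0$, and color $1$ takes $\{e\}$. This is the row $y_3$: blue $P_4,P_5$, green $P_6,P_7$, red $E$. In the same way $j=1,3,4$ give the rows $y_5,y_4,y_6$. The row $y_E$ uses a different set of three consecutive pairs from the one in Step 6, namely $Q_0$ in blue, $Q_1$ in green, $Q_2$ in red; the overlap $P_4$ is colored red only.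 The weights are $\mu(e)=\frac15=\frac{25}{125}$ and $q=\frac4{25}=\frac{20}{125}$.

## 7. Tuning the weight of $e$: proof of Theorem 2

Keep the template of Section 6 but let $\mu(e)=w$ and $\mu(i)=q=\frac{1-w}{2r-1}$ for $i\in\mathbb Z_{2r-1}$, with $w$ rational and
$$\frac1{2r}<w<\frac1{r+1}.$$
Increasing $w$ makes the pairs lighter, hence the components smaller; the limit is the degree condition at $g_e$.

**Step 1: the largest class.** By (1), $2q<\frac1r$. Since $1-w>\frac r{r+1}$,
$$2q>\frac{2r}{(r+1)(2r-1)}>\frac1{r+1}>w.$$
So pairs are heavier than $\{e\}$, and condition 1 of Lemma A holds with $\lambda=2q$.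

**Step 2: degrees.** Each $g$ misses one point, of measure at most $\max(q,w)$. From $w>\frac1{2r}$ we get $q<\frac{1-\frac1{2r}}{2r-1}=\frac1{2r}<w$. So $\gamma_1=w<\frac1{r+1}$ is admissible, and as before $\gamma_2=\frac1{2r-1}<\frac1{r+1}$. Both strict hypotheses of $(S_r)$ hold for the graphs of Lemma A.

**Step 3: size of the components.** Write $\rho=\frac{2r}{(r+1)(2r-1)}$. All components have at most $2qm+n$ vertices, and $2q\to\rho$ as $w\to\frac1{r+1}$. Choose $w$ with $2q\le\rho+\frac\varepsilon2$, and then $m$ so large that $n\le\frac\varepsilon2m$. Then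
$$2qm+n\le(\rho+\varepsilon)m<(\rho+\varepsilon)(m+n). \qquad\blacksquare$$

## 8. Intervals of length $d$ and two coprime-type labelings: proof of Theorem 3

To make $\gamma$ of order $1/r^2$ we replace pairs by intervals of length $d$, with $d$ proportional to $r$, on a cycle of length about $dr$. There are then about $dr$ possible missed points. Idle colors are now avoided by a different device. Instead of owning an interval of indices, a color owns all indices $l$ in one residue class modulo $h$; then every $h$ consecutive indices meet each of the $h$ colors exactly once, and no matching lemma is needed. The point to watch is that the sets of one color must be disjoint. A single modulus equal to the window length $r'$ does not work for $d\ge2$: as Step 2 will show, $Q_l$ and $Q_{l+r'}$ intersect. So the window is split into two blocks, with two odd moduli.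

Let $r\ge12$, $d=\lfloor r/4\rfloor-1\ge2$, and put
$$h=2d+1,\quad h'=2d+3,\quad r'=h+h'=4d+4\le r,\quad N=dr'+1.$$
Let $F=\mathbb Z_N\cup\{e_1,\dots,e_{r-r'}\}$, and for integers $0\le l\le N-1$ let $Q_l=\{dl,dl+1,\dots,dl+d-1\}\subset\mathbb Z_N$.

*Running example: $r=12$, $d=2$.* Here $h=5$, $h'=7$, $r'=12$, $N=25$, there are no points $e_i$, and $Q_l=\{2l,2l+1\}\subset\mathbb Z_{25}$.

**Step 1: windows and their missed points.** For $0\le k\le N-r'$ let $J_k=\{k,\dots,k+r'-1\}\subset[0,N-1]$. The $Q_l$ with $l\in J_k$ cover the $dr'=N-1$ consecutive residues starting at $dk$, so together they cover everything except $dk-1$. Since $N\equiv1\pmod d$, $\gcd(d,N)=1$, so these missed points are distinct for distinct $k$. The number of windows is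
$$M=N-r'+1=(d-1)r'+2=4(d-1)(d+1)+2=4d^2-2.$$

**Step 2: when two intervals meet.** Let $0\le k<l\le N-1$ and $D=l-k$. We claim that if $Q_k\cap Q_l\ne\emptyset$, then $D=jr'$ or $D=jr'+1$ for some $1\le j\le d-1$. A common point gives $dk+a\equiv dl+b\pmod N$ with $0\le a,b\le d-1$, so $dD\equiv i$ with $i=a-b$, $|i|\le d-1$. Since $dr'\equiv-1$, also $d\cdot(-ir')\equiv i$, and as $d$ is invertible, $D\equiv-ir'\pmod N$. Recall $0<D<N$. The case $i=0$ is impossible. If $i=-j$ with $1\le j\le d-1$, then $D\equiv jr'$ and $0<jr'<N$, so $D=jr'$. If $i>0$, then $D=N-ir'=(d-i)r'+1$, which is $jr'+1$ with $j=d-i\in\{1,\dots,d-1\}$.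

Conversely $D=r'$ gives $dD\equiv-1$, so $dl+1\equiv dk$, and this point lies in both $Q_l$ and $Q_k$ since $d\ge2$. This is the intersection of $Q_l$ and $Q_{l+r'}$ announced above. In the running example the dangerous differences are $12$ and $13$.

**Step 3: the moduli avoid the dangerous differences.** We claim that for $u\in\{h,h'\}$ and $1\le j\le d-1$, $u$ divides neither $jr'$ nor $jr'+1$.

- Let $u=2d+1$. Then $r'=2u+2\equiv2\pmod u$. If $u\mid 2j$, then $u\mid j$ as $u$ is odd, impossible since $0<j<u$. And $u\mid2j+1$ is impossible since $0<2j+1\le2d-1<u$.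
- Let $u=2d+3$. Then $r'=2u-2\equiv-2\pmod u$. Again $u\mid2j$ is impossible. And $u\mid jr'+1$ would mean $u\mid2j-1$, impossible since $0<2j-1\le2d-3<u$.

**Step 4: colors and classes.** Take $h+h'+(r-r')=r$ colors: $b_0,\dots,b_{h-1}$, $a_0,\dots,a_{h'-1}$, and $c_1,\dots,c_{r-r'}$. Set
$$\mathcal A_{b_i}=\{Q_l:0\le l\le N-1,\ l\equiv i\bmod h\},\quad \mathcal A_{a_i}=\{Q_l:0\le l\le N-1,\ l\equiv i\bmod h'\},\quad \mathcal A_{c_i}=\{\{e_i\}\}.$$
Two different indices in one $\mathcal A_{b_i}$ differ by a multiple of $h$, and in one $\mathcal A_{a_i}$ by a multiple of $h'$. By Step 3 the difference is not of the form $jr'$ or $jr'+1$ with $1\le j\le d-1$, so by Step 2 the two sets are disjoint.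

In the running example, $b_0$ owns $Q_0,Q_5,Q_{10},Q_{15},Q_{20}$, that is, $\{0,1\},\{10,11\},\{20,21\},\{5,6\},\{15,16\}$. And $a_0$ owns $Q_0,Q_7,Q_{14},Q_{21}$, that is, $\{0,1\},\{14,15\},\{3,4\},\{17,18\}$.

**Step 5: the elements $g_k$, $0\le k\le N-r'$.** For $k\le l\le k+h-1$ let $g_k$ choose $Q_l$ in color $b_{l\bmod h}$. For $k+h\le l\le k+r'-1$ let it choose $Q_l$ in color $a_{l\bmod h'}$. In color $c_i$ let it choose $\{e_i\}$. The first block consists of $h$ consecutive integers, which are distinct mod $h$, and the second of $h'$ consecutive integers, which are distinct mod $h'$. So each color is used exactly once. By Step 1, $g_k$ misses exactly the point $dk-1$, and every $f\in F$ is missed by at most one of the $M=4d^2-2$ elements of $\mathcal G=\{g_k\}$. So $\gamma_2=\frac1{4d^2-2}$ is admissible.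

**Step 6: weights.** Let $\mu=\frac1{dr+1}$ on each point of $\mathbb Z_N$ and $\mu(e_i)=\frac d{dr+1}$. The total is
$$\frac{dr'+1+d(r-r')}{dr+1}=1.$$
Every class has measure $\frac d{dr+1}<\frac1r$, so condition 1 holds. Each $g_k$ misses one point of $\mathbb Z_N$, so $\gamma_1=\frac1{dr+1}$. Because $dr\ge dr'=4d^2+4d$, we have $\gamma_1<\frac1{4d^2-2}=\gamma_2$. Lemma A now gives Theorem 1 with $2r-1$ replaced by $4d^2-2$.

**Step 7: the numbers in the statement.** From $\lfloor r/4\rfloor\ge\frac{r-3}4$ we get $d\ge\frac{r-7}4>0$, so $4d^2-2\ge\frac{(r-7)^2}4-2$; and since $d=\frac r4+O(1)$, $\frac1{4d^2-2}=\frac{4+o(1)}{r^2}$. If $\gamma>\frac1{4d^2-2}$, both minimum degrees strictly exceed $1-\gamma$ times the size of the other side, while all components have fewer than $\frac{m+n}r$ vertices. So the modified statement fails. $\blacksquare$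

In the running example the classes have measure $\frac2{25}<\frac1{12}$, with $\gamma_1=\frac1{25}$ and $\gamma_2=\frac1{14}$. For $r=12$ this is weaker than Theorem 1, which has $2r-1=23$. The comparison turns for good at $r=20$: there $d\ge4$ and $r\le4d+7$, so $2r-1\le8d+13<4d^2-2$, since $4d^2-8d-15=4(d-1)^2-19>0$.
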